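\title{A transitive group action that is not nilrigid}

\begin{abstract}
A cellular automaton on a group action $G\curvearrowright T$ is a continuous $G$-equivariant self-map of $A^T$, where $A$ is a finite alphabet. The action is nilrigid if every cellular automaton whose orbits all converge to one configuration converges to it uniformly. We show that not every transitive action is nilrigid. Every group containing a non-abelian free subgroup has a transitive action that carries a non-nilpotent cellular automaton over $\{0,1\}$ in which, along every orbit, each cell is nonzero at most twice after time $0$; its square brings this down to at most once, and the example extends to every alphabet with at least two symbols. The action is built from a left cancellative monoid, and each of its cells reads four cells but is read by infinitely many. We also show that every counterexample must have a cell read by infinitely many cells or a finitely supported configuration that never dies.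
\end{abstract}

\section{Introduction}\label{sec:intro}

Let a group $G$ act on a set $T$, whose elements we call \emph{cells}, and let $A$ be a finite set, the \emph{alphabet}. The space $A^T$ of \emph{configurations} carries the product topology, in which it is compact, and $G$ acts on it by $(gx)_t=x_{g^{-1}t}$. A \emph{cellular automaton} (CA) on $(G,T)$ is a continuous map $f\colon A^T\to A^T$ with $f\circ g=g\circ f$ for all $g\in G$. Continuity means that the new symbol $f(x)_t$ depends on finitely many cells of $x$. Equivariance means that cells in the same $G$-orbit are updated by the same local rule.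

Let $X$ be a topological space, $f\colon X\to X$ a function and $z\in X$. The map $f$ is \emph{asymptotically nilpotent} toward $z$ if $f^n(x)\to z$ for every $x\in X$. It is \emph{uniformly asymptotically nilpotent} if moreover the convergence is uniform over $X$: for every neighborhood $U$ of $z$ there is $n_0$ with $f^n(X)\subset U$ for all $n\ge n_0$. It is \emph{nilpotent} toward $z$ if $f^n(X)=\{z\}$ for some $n$; then $f^{n+j}(x)=f^n(f^j(x))=z$ for all $j\geq 0$ as well. In $A^T$ the sets $\{y: y|_K=z|_K\}$ with $K\subset T$ finite form a neighborhood basis of $z$, so the three notions differ only in what the settling time $n_0$ may depend on: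
\[
\begin{array}{ll}
\text{asymptotically nilpotent:} & \forall t\ \forall x\ \exists n_0\ \forall n\ge n_0:\ f^n(x)_t=z_t,\\[2pt]
\text{uniformly asymptotically nilpotent:} & \forall t\ \exists n_0\ \forall x\ \forall n\ge n_0:\ f^n(x)_t=z_t,\\[2pt]
\text{nilpotent:} & \exists n_0\ \forall t\ \forall x\ \forall n\ge n_0:\ f^n(x)_t=z_t.
\end{array}
\]
The action $G\curvearrowright T$ is \emph{nilrigid} if, for every finite alphabet $A$, every asymptotically nilpotent CA on $A^T$ is uniformly asymptotically nilpotent. When the action is transitive, the point $z$ is a constant configuration $0^T$ with $0\in A$, and the last two notions coincide (Lemma~\ref{lem:transitive}). So a transitive action is nilrigid when every CA on it that kills each cell eventually kills everything in bounded time. The following question is posed in \cite{Salo}.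

\medskip
\noindent\textbf{Question.} \emph{Is every transitive group action nilrigid?}
\medskip

The answer is no.

\begin{theorem}\label{thm:main}
Let $G$ be any group containing a non-abelian free subgroup, for example the free group $F_3$ or $F_2$. Then $G$ has a transitive action $G\curvearrowright T$ that is not nilrigid. There is a CA $f$ on $\{0,1\}^T$ such that:
\begin{enumerate}
\item[(1)] for all $x\in\{0,1\}^T$ and $t\in T$ there are at most two $n\ge1$ with $f^n(x)_t\ne0$, so $f$ is asymptotically nilpotent toward $0^T$;
\item[(2)] there is $t_0\in T$ such that for every $n$ there is $x$ with $f^n(x)_{t_0}=1$, so $f$ is not uniformly asymptotically nilpotent.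
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:once}
Let $G$ contain a non-abelian free subgroup and let $G\curvearrowright T$ be the action constructed for Theorem~\ref{thm:main}. For every finite alphabet $A\ni 0$ with $|A|\ge2$ there is a non-nilpotent CA $\varphi$ on $A^T$ such that for all $x\in A^T$ and $t\in T$ there is at most one $n\ge1$ with $\varphi^n(x)_t\ne0$.
\end{theorem}

Both bounds in Theorem~\ref{thm:once} are optimal. Over a one-letter alphabet every CA is nilpotent, and if $\varphi^n(x)_t\neq 0$ never occurred with $n\geq 1$, then $\varphi$ itself would be the constant map $0^T$.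

\subsection*{Which answer to expect}
If $T$ is finite, then $A^T$ is finite and discrete, each orbit reaches $z$ at some time and stays there, and the largest of these times shows that $f$ is nilpotent. For infinite $T$, compactness alone does not help. On the compact space $\mathbb Z\cup\{\infty\}$, the map $n\mapsto n+1$, $\infty\mapsto\infty$ sends every orbit to $\infty$, but the point $-n$ sits at $0$ at time $n$. Without transitivity this system can be realized by a CA.

\begin{example}\label{ex:trivial}
Let the trivial group act on $T=\mathbb Z$, so that every continuous self-map of $\{0,1\}^{\mathbb Z}$ is a CA. List the cells as $0,1,-1,2,-2,\dots$ and let $f(x)_{t+1}=1$ if and only if $t$ is the first cell in this list with $x_t=1$. Each coordinate of $f(x)$ depends on finitely many cells. Let $\delta_s$ be the configuration with a single $1$, at $s$. Every $f(x)$ is $0^T$ or some $\delta_s$, and $f(\delta_s)=\delta_{s+1}$. Hence $f^n(x)\to0^T$ for all $x$, while $f^n(\delta_{-n})_0=1$. This action is not nilrigid.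
\end{example}

In this example the cells play very different roles, and the number of cells that a cell consults is unbounded. On a transitive action that number is the same for all cells, and a gluing argument suggests that the answer should be yes. Suppose $f$ is asymptotically nilpotent but not nilpotent. A compactness argument produces finite patterns, as far from a cell $t_0$ as we like, each of which makes $t_0$ nonzero at some late time. Place infinitely many of them far apart in a single configuration. If they do not interfere, $t_0$ is nonzero infinitely often, which is a contradiction. Interference is avoided if each pattern dies out before the next one acts and if, while alive, it influences only finitely many cells. These two provisos are the hypotheses of the next theorem.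

For a CA $f$ let $N(t)$ be the smallest set of cells on which $x\mapsto f(x)_t$ depends; it exists, is finite, and satisfies $N(gt)=gN(t)$ (Lemma~\ref{lem:nbhd}). We say that $t$ \emph{reads} $s$ if $s\in N(t)$, and put $N^{-1}(s)=\{t: s\in N(t)\}$. The \emph{support} of $x$ is $\operatorname{supp}x=\{t:x_t\ne0\}$.

\begin{theorem}\label{thm:gluing}
Let $G\curvearrowright T$ be transitive and let $f$ be a CA that is asymptotically nilpotent toward $0^T$. Suppose that
\begin{enumerate}
\item[(i)] every $N^{-1}(s)$ is finite, and
\item[(ii)] for every $x$ with finite support there is $n$ with $f^n(x)=0^T$.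
\end{enumerate}
Then $f$ is nilpotent.
\end{theorem}

So a counterexample needs a cell read by infinitely many cells, as cell $0$ is in Example~\ref{ex:trivial}, or a finitely supported configuration that never dies. The first feature cannot occur when point stabilizers are finite, for instance when $G$ acts on itself by left multiplication: $gt_0$ reads $s$ exactly when $gr=s$ for some $r$ in the finite set $N(t_0)$, and for each $r$ these $g$ form a coset of the stabilizer of $r$. Our example has the first feature. The task is to make every cell read a bounded number of cells and be read by infinitely many, in the same way everywhere.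

Section~\ref{sec:basic} collects basic facts. Section~\ref{sec:idea} introduces the local rule, shows the mechanism in the smallest case, and derives what is required of the underlying monoid. The monoid is built in Section~\ref{sec:monoid} and the action in Section~\ref{sec:action}. Theorems~\ref{thm:main} and~\ref{thm:once} are proved in Section~\ref{sec:proof}, and Theorem~\ref{thm:gluing} in Section~\ref{sec:gluing}.

\section{Neighborhoods and transitivity}\label{sec:basic}

A set $S\subset T$ \emph{determines} a function $\psi\colon A^T\to A$ if $x|_S=y|_S$ implies $\psi(x)=\psi(y)$. For a CA $f$, a set $S\subset T$ and $D\ge0$, let $B^+_D(S)$ be the set of cells reachable from $S$ in at most $D$ steps from a cell $t$ to a cell of $N(t)$, and let $B^-_D(S)$ be defined in the same way with $N^{-1}$ in place of $N$. Both sets contain $S$ and grow with $D$ and $S$. We write $B^+_D(t)$ for $B^+_D(\{t\})$. Reversing paths shows that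
\begin{equation}\label{eq:reverse}
t\in B^-_D(S)\iff B^+_D(t)\cap S\ne\emptyset .
\end{equation}

\begin{lemma}\label{lem:nbhd}
Let $f$ be a CA on $(G,T)$ and $t\in T$.
\begin{enumerate}
\item[(a)] There is a smallest finite set $N(t)$ that determines $x\mapsto f(x)_t$, and $N(gt)=gN(t)$ for $g\in G$.
\item[(b)] For $m\ge0$ the finite set $B^+_m(t)$ determines $x\mapsto f^m(x)_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $\psi(x)=f(x)_t$. By continuity each $x$ has a finite set $K_x$ such that $\psi$ is constant on $\{y:y|_{K_x}=x|_{K_x}\}$. Finitely many of these open sets cover $A^T$, and the union of the corresponding $K_x$ determines $\psi$. If $S_1$ and $S_2$ determine $\psi$, so does $S_1\cap S_2$: given $x,y$ that agree on $S_1\cap S_2$, let $w$ equal $x$ on $S_1$ and $y$ elsewhere; then $w=y$ on $S_2$, so $\psi(x)=\psi(w)=\psi(y)$. Hence a finite determining set of least size is contained in all the others. Finally, $f(x)_{gt}=(g^{-1}f(x))_t=f(g^{-1}x)_t$ and $(g^{-1}x)_s=x_{gs}$, so $gN(t)$ determines $f(x)_{gt}$. Thus $N(gt)\subset gN(t)$, and the same inclusion for $g^{-1}$ and the cell $gt$ gives equality.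

(b) Induct on $m$. The symbol $f^{m+1}(x)_t$ is determined by the symbols $f^m(x)_s$ with $s\in N(t)$, and each of these is determined by $x$ on $B^+_m(s)\subset B^+_{m+1}(t)$.
\end{proof}

\begin{lemma}\label{lem:transitive}
Let $G\curvearrowright T$ be transitive, $t_0\in T$, and $f$ a CA on $A^T$.
\begin{enumerate}
\item[(a)] If $f$ is asymptotically nilpotent toward $z$, then $z=0^T$ for some $0\in A$, and $f(0^T)=0^T$.
\item[(b)] If $f^n(x)_{t_0}=0$ for all $x$, then $f^n(x)=0^T$ for all $x$. In particular, $f$ is nilpotent if and only if it is uniformly asymptotically nilpotent.
\end{enumerate}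
\end{lemma}

\begin{proof}
(a) The sequence $f^n(gx)=gf^n(x)$ converges to both $z$ and $gz$, so $gz=z$ for all $g$, and $z$ is constant by transitivity. The sequence $f^{n+1}(x)=f(f^n(x))$ converges to both $z$ and $f(z)$.

(b) Every cell is $gt_0$ for some $g$, and $f^n(x)_{gt_0}=f^n(g^{-1}x)_{t_0}=0$. So a settling time $n_0$ that works for $t_0$ and all $x$ works for all cells.
\end{proof}

\begin{example}\label{ex:chains}
Transitivity is needed in Lemma~\ref{lem:transitive}(b) and in Theorem~\ref{thm:gluing}. Let the trivial group act on $T=\{(n,j):1\le j\le n\}$, and put $f(x)_{(n,1)}=0$ and $f(x)_{(n,j)}=x_{(n,j-1)}$ for $j\ge2$. The cell $(n,j)$ is $0$ from time $j$ on, so $f$ is uniformly asymptotically nilpotent and satisfies (ii); each cell is read by at most one cell, which is (i). But $f^{n-1}(1^T)_{(n,n)}=1$, so $f$ is not nilpotent.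
\end{example}

\section{How to forbid a second visit}\label{sec:idea}

A convenient source of local rules is a second action that commutes with $G$. Let a monoid $M$ with identity $\varepsilon$ act on $T$ from the right, so $t\varepsilon=t$ and $(tm)m'=t(mm')$, and suppose that $g(tm)=(gt)m$ for all $g\in G$. Fix $a,b,c,d\in M$ and define $f\colon\{0,1\}^T\to\{0,1\}^T$ by
\begin{equation}\label{eq:rule}
f(x)_t=1\iff x_{ta}=x_{tb}=x_{td}=1\ \text{ and }\ x_{tc}=0 .
\end{equation}
Each coordinate of $f(x)$ depends on at most four coordinates of $x$, so $f$ is continuous. For $y\in\{a,b,c,d\}$ we have $(gx)_{ty}=x_{g^{-1}(ty)}=x_{(g^{-1}t)y}$, hence $f(gx)_t=f(x)_{g^{-1}t}=(gf(x))_t$. So $f$ is a CA on $(G,T)$.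

The rule is best read backward in time. A $1$ at $t$ forces, one step earlier, a $1$ at each of $ta,tb,td$ and a $0$ at $tc$. Iterating the first part: if $w$ is a word of length $j\le n$ over $\{a,b,d\}$, then
\begin{equation}\label{eq:back}
f^n(x)_t=1\ \Longrightarrow\ f^{n-j}(x)_{tw}=1 .
\end{equation}

\subsection*{The smallest case}
Suppose $abc=d$ in $M$. We claim that no cell holds $1$ at both times $1$ and $3$. Tracing the two hypothetical $1$'s back to time $0$ gives
\[
\begin{array}{c|c|c}
\text{time} & \text{forced by } f^3(x)_t=1 & \text{forced by } f(x)_t=1\\ \hline
3 & 1 \text{ at } t & \\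
2 & 1 \text{ at } ta & \\
1 & 1 \text{ at } tab & 1 \text{ at } t\\
0 & 0 \text{ at } tabc & 1 \text{ at } td
\end{array}
\]
and $tabc=td$, so $x$ would hold both $0$ and $1$ at the same cell. The cell $td$ serves as a record: the early visit needs a $1$ there and the late visit needs a $0$.

In the same way, a relation $wc=d$, with $w$ a word of length $j$ over $\{a,b,d\}$, forbids two visits to $1$ that are $j$ steps apart. It is enough to forbid all even gaps, because two of any three integers have the same parity. So we want a word $w_k$ of length $2k$ with $w_kc=d$ for every $k\ge1$. All the cells $tw_k$ then consult the single cell $td$; this is how the infinite sets $N^{-1}(s)$ arise.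

\subsection*{What is required of $M$}
The relations must not collapse too much, since a $1$ should still be able to arrive at a cell $t_0$ at an arbitrarily late time $n$. By \eqref{eq:back} this requires $x=1$ at all cells $t_0w$ with $w$ of length $n$ over $\{a,b,d\}$, and the natural attempt is to put $0$ everywhere else. To check that this works we want to compute in $M$ instead of $T$, that is, we want $m\mapsto t_0m$ to be injective. Together with transitivity of $G$, this forces $M$ to be \emph{left cancellative}: $ym=ym'$ implies $m=m'$. Indeed, write $t_0y=gt_0$; then $g(t_0m)=t_0ym=t_0ym'=g(t_0m')$, so $t_0m=t_0m'$.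

Left cancellation dictates the choice of relations.
\begin{itemize}
\item Powers of one letter fail. From $a^2c=d=a^4c$ we get $c=a^2c=d$, and then \eqref{eq:rule} asks for $x_{tc}=1$ and $x_{tc}=0$, so $f$ is identically $0^T$.
\item The words $w_k=a^kb^k$ are the next candidates. Canceling $a^k$ in $a^{k+1}b^{k+1}c=a^kb^kc$ gives $ab^{k+1}c=b^kc$. These relations, with $abc=d$, will be our presentation.
\item Such an $M$ cannot be right cancellative as well, and in particular cannot embed in a group. Otherwise $ab^2c=bc$ would give $ab=\varepsilon$, hence again $d=abc=c$.
\end{itemize}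
It remains to show that this presentation defines a left cancellative monoid with no unwanted collapse, and that a left cancellative monoid commutes with some transitive group action in the required way.

\section{The monoid}\label{sec:monoid}

Let $M$ be the monoid generated by $a,b,c,d$ with the relations
\begin{equation}\label{eq:relations}
abc=d,\qquad ab^{k+1}c=b^kc\quad(k\ge1).
\end{equation}
The letter $d$ is redundant as a generator, so $M$ is generated by $a,b,c$. We keep it because the automaton reads $td$ in one step, and word length over $\{a,b,d\}$ will measure time.

To solve the word problem, orient the relations from left to right. Write $u\to v$ if the word $v$ arises from the word $u$ by replacing one factor $abc$ by $d$ or one factor $ab^{k+1}c$ by $b^kc$. Two words represent the same element of $M$ exactly when they are joined by a chain of such steps, each taken forward or backward. Call a word \emph{normal} if no step applies to it, that is, if it has no factor $ab^kc$ with $k\ge1$. We recall Newman's lemma. Suppose there is no infinite chain $u_0\to u_1\to\cdots$ (termination), and whenever $u\to v_1$ and $u\to v_2$, the words $v_1$ and $v_2$ can be rewritten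 in finitely many forward steps to a common word (local confluence). Then the second property also holds when $v_1,v_2$ are obtained from $u$ by any finite numbers of steps, and consequently each class of words contains exactly one normal word, which is reached from every word of the class by forward steps.

\begin{lemma}\label{lem:nf}
Every element of $M$ is represented by exactly one normal word, its \emph{normal form}. If a word of length $l$ is not normal, the normal form of its element has length at most $l-2$.
\end{lemma}

\begin{proof}
Each step shortens a word by exactly two letters. This gives termination, and it gives the second statement once the first is known. For local confluence, note that a left side $ab^kc$ contains $a$ only as its first letter and $c$ only as its last. Two occurrences of left sides that start at the same position both end at the first $c$ after it, so they coincide, and the same rule applies to them. If they start at different positions, the later one starts with an $a$, which cannot lie inside the earlier one, so they are disjoint. Rewriting two disjoint occurrences in either order gives the same word.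
\end{proof}

\begin{lemma}\label{lem:monoid}
\begin{enumerate}
\item[(a)] $a^kb^kc=d$ in $M$ for all $k\ge1$.
\item[(b)] $M$ is left cancellative.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $k=1$ this is a relation, and for $k\ge2$ we have $a^kb^kc=a^{k-1}(ab^kc)=a^{k-1}b^{k-1}c$.

(b) Left multiplication by a product of generators is a composition of left multiplications by generators, so it suffices to show that each of these is injective. Let $u$ be a normal word. Any left side occurring in a word $yu$, with $y$ a letter, must begin at the first letter. For $y\in\{b,c,d\}$ this is impossible, so $yu$ is normal and determines $u$. For $y=a$ there are three cases: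
\[
\begin{array}{l|l|l}
\text{form of } u & \text{normal form of } au & \text{first letter}\\ \hline
b^{k+1}cu_1,\ k\ge1 & b^kcu_1 & b\\
bcu_1 & du_1 & d\\
\text{any other} & au & a
\end{array}
\]
In the first two rows the word shown is normal because $u_1$ is normal and the prefix contains no $a$. In the third row $u$ does not begin with $b^kc$ for any $k\ge1$, so no left side begins at the first letter of $au$. The first letter of the result identifies the row. Within each row $u$ is recovered from the result, by prefixing $b$, replacing the initial $d$ by $bc$, or deleting the initial $a$.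
\end{proof}

For $l\ge0$ let $\Sigma_l\subset M$ be the set of elements represented by words of length $l$ over $\{a,b,d\}$. Every left side contains $c$, so such words are normal, and $m\in\Sigma_l$ if and only if the normal form of $m$ has length $l$ and contains no $c$. In particular $\Sigma_0=\{\varepsilon\}$. The next lemma says that rule \eqref{eq:rule} carries the layer $\Sigma_l$ to the layer $\Sigma_{l-1}$. The delicate point is the condition on $mc$, because multiplying by $c$ can produce a $c$-free element: for $m=ab\in\Sigma_2$ we have $mc=d$. What saves us is length, since $d$ lies in $\Sigma_1$ and not in $\Sigma_3$.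

\begin{lemma}\label{lem:layers}
Let $l\ge1$ and $m\in M$. Then $m\in\Sigma_{l-1}$ if and only if $ma,mb,md\in\Sigma_l$ and $mc\notin\Sigma_l$.
\end{lemma}

\begin{proof}
Let $u$ be the normal form of $m$. Suppose $m\in\Sigma_{l-1}$, so $u$ is a word of length $l-1$ over $\{a,b,d\}$. Then $ua,ub,ud$ are words of length $l$ over $\{a,b,d\}$. The word $uc$ has length $l$. If it is normal, the normal form of $mc$ contains $c$. If it is not, the normal form of $mc$ has length at most $l-2$ by Lemma~\ref{lem:nf}. In both cases $mc\notin\Sigma_l$.

Conversely, suppose $md\in\Sigma_l$. The word $ud$ is normal, because every left side ends in $c$ and so would have to lie inside $u$. Thus $ud$ is the normal form of $md$; it has length $l$ and contains no $c$. Hence $u$ has length $l-1$ and contains no $c$.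
\end{proof}

\section{From a left cancellative monoid to a transitive action}\label{sec:action}

The monoid $M$ acts on itself by left and right multiplication, and the two actions commute. The right action will define the local rule. The left action should provide the symmetries, and it moves $\varepsilon$ to every point, but the maps $m\mapsto ym$ are only injective, not bijective. We therefore enlarge $M$ to a set $T$ on which left multiplication by each generator $y$ extends to the action of a group element $\gamma_y$, and we impose nothing beyond this.

\begin{proposition}\label{prop:action}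
Let $M$ be a left cancellative monoid generated by a subset $Y$, and let $G$ be a group with elements $\gamma_y$ $(y\in Y)$ that form a basis of a free subgroup. Then there are a set $T$, a left action of $G$ and a right action of $M$ on $T$, and a point $t_0\in T$ such that the two actions commute, $G$ acts transitively, and for every $t\in T$ the map $m\mapsto tm$ from $M$ to $T$ is injective.
\end{proposition}

\begin{proof}
Let $\approx$ be the equivalence relation on $G\times M$ generated by
\begin{equation}\label{eq:tensor}
(g\gamma_y,\,m)\approx(g,\,ym)\qquad(g\in G,\ m\in M,\ y\in Y).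
\end{equation}
Put $T=(G\times M)/{\approx}$, write $[g,m]$ for the class of $(g,m)$, and let $t_0=[1_G,\varepsilon]$. The maps $(g,m)\mapsto(hg,m)$ and $(g,m)\mapsto(g,mm')$ send each pair in \eqref{eq:tensor} to a pair of the same form. So
\[
h[g,m]=[hg,m],\qquad [g,m]\,m'=[g,mm']\qquad(h\in G,\ m'\in M)
\]
are well defined, and they are commuting left and right actions.

\emph{Transitivity.} If $m=y_1\cdots y_k$ with $y_i\in Y$, then $k$ applications of \eqref{eq:tensor} give $[g,m]=[g\gamma_{y_1}\cdots\gamma_{y_k},\varepsilon]=g\gamma_{y_1}\cdots\gamma_{y_k}t_0$.

\emph{Injectivity.} By transitivity every $t$ has the form $[g,\varepsilon]$, and then $tm=[g,m]$. So we must show that $(g,m)\approx(g,m')$ implies $m=m'$. Consider two kinds of moves on $G\times M$: a move of type $\gamma_y$ goes from $(h,yn)$ to $(h\gamma_y,n)$, and a move of type $\gamma_y^{-1}$ goes from $(h\gamma_y,n)$ to $(h,yn)$. A move multiplies the first coordinate on the right by its type, and two pairs are equivalent exactly when a finite sequence of moves joins them. Suppose $(g,m)\approx(g,m')$ with $m\ne m'$, and take a shortest sequence $v_0,\dots,v_l$ from $(g,m)$ to $(g,m')$, with types $\tau_1,\dots,\tau_l$.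 Then $l\ge1$ and $\tau_1\cdots\tau_l=1_G$. Since the $\gamma_y$ form a free basis, a nonempty word in the $\gamma_y^{\pm1}$ with no two adjacent mutually inverse letters is not the identity. Hence $\tau_{i+1}=\tau_i^{-1}$ for some $0<i<l$.
\begin{itemize}
\item If $\tau_i=\gamma_y$, write $v_i=(h\gamma_y,n)$. Then $v_{i-1}$ and $v_{i+1}$ both equal $(h,yn)$.
\item If $\tau_i=\gamma_y^{-1}$, then $v_{i-1}=(h\gamma_y,n)$, $v_{i+1}=(h\gamma_y,n')$ and $v_i=(h,yn)=(h,yn')$. Left cancellation gives $n=n'$.
\end{itemize}
In both cases $v_{i-1}=v_{i+1}$, and deleting two moves gives a shorter sequence, a contradiction.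
\end{proof}

In this model $\gamma_y(t_0m)=[\gamma_y,m]=t_0ym$, so $\gamma_y$ does extend left multiplication by $y$ on the copy $t_0M$ of $M$. For $M=(\mathbb N,+)$, $Y=\{1\}$, $G=\mathbb Z$ and $\gamma_1=1$, the map $[g,m]\mapsto g+m$ identifies $T$ with $\mathbb Z$. Freeness is used only for injectivity, and it cannot simply be dropped: if $\gamma_y\gamma_{y'}=\gamma_{y'}\gamma_y$ held in $G$, then $t_0yy'=[\gamma_y\gamma_{y'},\varepsilon]=t_0y'y$, whether or not $yy'=y'y$ in $M$.

To apply the proposition with $Y=\{a,b,c\}$ we need a free subgroup of rank $3$. A non-abelian free group has two distinct basis elements $p,q$, and $q$, $pqp^{-1}$, $p^2qp^{-2}$ form a basis of a free subgroup. Indeed, a nonempty reduced word in them, grouped into powers, equals $p^{i_1}q^{n_1}p^{i_2-i_1}q^{n_2}\cdots q^{n_r}p^{-i_r}$ with all $n_j\ne0$ and $i_j\ne i_{j+1}$, and no power of $q$ cancels in this expression.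

\section{The automaton}\label{sec:proof}

From now on $G$ contains a non-abelian free subgroup, $M$ is the monoid \eqref{eq:relations}, $T$ and $t_0$ are given by Proposition~\ref{prop:action} with $Y=\{a,b,c\}$, and $f$ is the CA \eqref{eq:rule}.

\begin{lemma}\label{lem:noreturn}
There are no $x\in\{0,1\}^T$, $t\in T$, $n\ge1$ and $k\ge1$ with $f^n(x)_t=f^{n+2k}(x)_t=1$.
\end{lemma}

\begin{proof}
Replacing $x$ by $f^{n-1}(x)$, which is where $n\ge1$ is used, we may assume $n=1$. From $f(x)_t=1$ we get $x_{td}=1$. From $f^{1+2k}(x)_t=1$ and \eqref{eq:back} with $w=a^kb^k$ we get $f(x)_{ta^kb^k}=1$, and then \eqref{eq:rule} gives $x_{ta^kb^kc}=0$. But $ta^kb^kc=td$ by Lemma~\ref{lem:monoid}(a).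
\end{proof}

\begin{lemma}\label{lem:survive}
Fix $n\ge0$ and let $x\in\{0,1\}^T$ be the indicator function of $t_0\Sigma_n$. For $0\le j\le n$ and $m\in M$,
\[
f^j(x)_{t_0m}=1\iff m\in\Sigma_{n-j}.
\]
\end{lemma}

\begin{proof}
For $j=0$ the claim says that $t_0m\in t_0\Sigma_n$ if and only if $m\in\Sigma_n$, which holds because $m\mapsto t_0m$ is injective. Assume the claim for some $j<n$ and put $l=n-j\ge1$. The cell $t_0m$ consults $t_0ma,t_0mb,t_0md,t_0mc$, which again lie in $t_0M$. By the inductive hypothesis, $f^{j+1}(x)_{t_0m}=1$ if and only if $ma,mb,md\in\Sigma_l$ and $mc\notin\Sigma_l$. By Lemma~\ref{lem:layers} this is equivalent to $m\in\Sigma_{l-1}$.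
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The action is transitive by Proposition~\ref{prop:action}. If $f^n(x)_t=1$ for three values $n\ge1$, two of them differ by a positive even number, contrary to Lemma~\ref{lem:noreturn}. This proves (1), and in particular $f^n(x)_t=0$ for all large $n$, so $f^n(x)\to0^T$ for every $x$. Lemma~\ref{lem:survive} with $j=n$ and $m=\varepsilon\in\Sigma_0$ gives $f^n(x)_{t_0}=1$, which is (2). So no settling time works for the cell $t_0$ and all $x$, and $f$ is neither uniformly asymptotically nilpotent nor nilpotent.
\end{proof}

\begin{remark}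
The bound two is attained by $f$. Let $x$ be the indicator function of $t_0(\Sigma_1\cup\Sigma_2)$. All words of length at most $2$ are normal, so $x$ vanishes at $t_0c$, $t_0ac$, $t_0bc$, $t_0dc$ and $t_0ca$. Hence $f(x)$ is $1$ at $t_0,t_0a,t_0b,t_0d$ and $0$ at $t_0c$, and $f(x)_{t_0}=f^2(x)_{t_0}=1$. Passing to $f^2$ removes the odd gaps.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:once}]
For $A=\{0,1\}$ let $\varphi=f^2$. Then $\varphi^n(x)_t=f^{2n}(x)_t$, and the times $2n\ge2$ differ pairwise by even numbers, so by Lemma~\ref{lem:noreturn} at most one $n\ge1$ has $\varphi^n(x)_t=1$. Thus $\varphi$ could be nilpotent only toward $0^T$, and Theorem~\ref{thm:main}(2) excludes this.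

For a larger alphabet, name a second symbol $1$, so $A\supset\{0,1\}$. Let $\pi\colon A\to\{0,1\}$ fix $0$ and $1$ and send every other symbol to $0$, and apply it cell by cell. Cellwise maps are continuous and equivariant, so $\varphi'=\varphi\circ\pi$ is a CA on $A^T$. Since $\pi$ is the identity on $\{0,1\}^T$, which contains the image of $\varphi$, we have $(\varphi')^n(x)=\varphi^n(\pi(x))$ for $n\ge1$. Both properties pass from $\varphi$ to $\varphi'$, because $\pi$ maps $A^T$ onto $\{0,1\}^T$.
\end{proof}

We can now confirm that $f$ violates hypothesis (i) of Theorem~\ref{thm:gluing}. For each $t$ the cells $ta,tb,tc,td$ are distinct, since $m\mapsto tm$ is injective and $a,b,c,d$ are distinct normal words. If $x$ is the indicator function of $\{ta,tb,td\}$, then $f(x)_t=1$, and changing $x$ at any one of the four cells makes $f(x)_t=0$. So $N(t)=\{ta,tb,tc,td\}$. The cells $t_0a^kb^k$ $(k\ge1)$ are pairwise distinct, as the words $a^kb^k$ are normal, and each of them reads $t_0a^kb^kc=t_0d$. Since $N(gt)=gN(t)$ and the action is transitive, every cell is read by infinitely many cells.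

\section{Gluing finite patterns}\label{sec:gluing}

We prove Theorem~\ref{thm:gluing}. Throughout, $G\curvearrowright T$ is transitive, $t_0\in T$, and $f$ is asymptotically nilpotent toward $0^T$, so $f(0^T)=0^T$ by Lemma~\ref{lem:transitive}(a). The first lemma supplies distant patterns that reach $t_0$. It uses neither (i) nor (ii).

\begin{lemma}\label{lem:far}
If $f$ is not nilpotent, then for every finite $K\subset T$ there are a configuration $x$ of finite support with $x|_K=0$ and an $m\ge0$ with $f^m(x)_{t_0}\ne0$.
\end{lemma}

\begin{proof}
Suppose this fails for some finite $K$. Let $x$ be any configuration with $x|_K=0$, let $m\ge0$, and let $x'$ equal $x$ on $B^+_m(t_0)$ and $0$ elsewhere. Then $x'$ has finite support and vanishes on $K$, so $f^m(x)_{t_0}=f^m(x')_{t_0}=0$ by Lemma~\ref{lem:nbhd}(b). In words, once $K$ is empty of nonzero symbols, $t_0$ stays $0$ forever. The sets $U_m=\{y:f^m(y)|_K=0\}$ are open, and they cover $A^T$ by asymptotic nilpotency. By compactness $U_0,\dots,U_{m_0}$ cover $A^T$ for some $m_0$. If $y\in U_m$ with $m\le m_0$, then $f^{m_0}(y)_{t_0}=f^{m_0-m}(f^m(y))_{t_0}=0$. By Lemma~\ref{lem:transitive}(b), $f$ is nilpotent.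
\end{proof}

The second lemma controls interference. A pattern $y$ that is dead at time $D$ can affect, up to that time, only the cells of $B^-_D(\operatorname{supp}y)$. A second pattern $x$ should therefore stay away from everything that those cells read within $D$ steps. For configurations $y,x$ let $y\sqcup x$ equal $y$ on $\operatorname{supp}y$ and $x$ elsewhere.

\begin{lemma}\label{lem:interfere}
Let $f^D(y)=0^T$ and let $x$ vanish on $B^+_D\bigl(B^-_D(\operatorname{supp}y)\bigr)$. Then $f^D(y\sqcup x)=f^D(x)$.
\end{lemma}

\begin{proof}
Let $t\in T$; the values at $t$ are determined on $B^+_D(t)$. If $B^+_D(t)$ misses $\operatorname{supp}y$, then $y\sqcup x=x$ on it, and the values at $t$ agree. Otherwise $t\in B^-_D(\operatorname{supp}y)$ by \eqref{eq:reverse}, so $x$ vanishes on $B^+_D(t)$ and $y\sqcup x=y$ there. Then $f^D(x)_t=f^D(0^T)_t=0$ and $f^D(y\sqcup x)_t=f^D(y)_t=0$.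
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gluing}]
Suppose $f$ is not nilpotent. We construct configurations $y_0,y_1,\dots$ of finite support and times
\[
0=D_0<m_1<D_1<m_2<D_2<\cdots
\]
such that $f^{D_i}(y_i)=0^T$ for $i\geq 0$, $f^{m_i}(y_i)_{t_0}\ne0$ for $i\ge1$, and $y_{i+1}=y_i$ on
\[
K_i=B^+_{D_i}(t_0)\ \cup\ B^+_{D_i}\bigl(B^-_{D_i}(\operatorname{supp}y_i)\bigr).
\]
The set $K_i$ contains $\operatorname{supp}y_i$, and it is finite by hypothesis (i).

Start with $y_0=0^T$ and $D_0=0$. Given $y_i$ and $D_i$, Lemma~\ref{lem:far} provides $x$ of finite support with $x|_{K_i}=0$ and a time $m_{i+1}$ with $f^{m_{i+1}}(x)_{t_0}\ne0$. Since $x$ vanishes on $B^+_{D_i}(t_0)$, we have $f^m(x)_{t_0}=f^m(0^T)_{t_0}=0$ for $m\le D_i$, so $m_{i+1}>D_i$. Put $y_{i+1}=y_i\sqcup x$. It has finite support and equals $y_i$ on $K_i$, because both $x$ and $y_i$ vanish on $K_i\setminus\operatorname{supp}y_i$. By Lemma~\ref{lem:interfere}, $f^{D_i}(y_{i+1})=f^{D_i}(x)$, and applying $f^{m_{i+1}-D_i}$ gives $f^{m_{i+1}}(y_{i+1})_{t_0}=f^{m_{i+1}}(x)_{t_0}\ne0$. By hypothesis (ii) there is $D_{i+1}$ with $f^{D_{i+1}}(y_{i+1})=0^T$. Since $0^T$ is a fixed point and $f^{m_{i+1}}(y_{i+1})\ne0^T$,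 we have $D_{i+1}>m_{i+1}$. This completes the construction.

A nonzero symbol of $y_i$ is kept by $y_{i+1}$, so at each cell the sequence $(y_i)_t$ is eventually constant; let $y_t$ be its final value. The supports of the $y_i$ and the times $D_i$ increase, so $K_i\subset K_{i+1}$, and therefore $y_j=y_i$ on $K_i$ for all $j\ge i$. Thus $y=y_i$ on $K_i\supset B^+_{m_i}(t_0)$, and Lemma~\ref{lem:nbhd}(b) gives $f^{m_i}(y)_{t_0}=f^{m_i}(y_i)_{t_0}\ne0$ for all $i\ge1$. As $m_i\to\infty$, this contradicts $f^n(y)\to0^T$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Salo} Ville Salo, \emph{Trees are nilrigid}, arXiv:1905.06093 (2019).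
\end{thebibliography}
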